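\title{Motivic vanishing cycles commute with symmetric powers}

\begin{abstract}
Over an algebraically closed field of characteristic zero, motivic vanishing cycles define, for every quasi-projective scheme $X$ with a regular function $f$, a homomorphism from the Grothendieck group of $X$-schemes to the Grothendieck group of $X$-schemes with $\hat\mu$-action. This homomorphism is compatible with proper push-forward, smooth pull-back and exterior products. We prove that it also commutes with the symmetric power operations $\sigma^n$, in the unlocalized groups. This is the $\lambda$-conjecture, a problem posed in work of Davison and Meinhardt. The main tool is an integral formula for the vanishing cycles of a homogeneous function on a possibly singular scheme with a contracting $\mathbb{G}_m$-action. It is applied to symmetric powers of monomial models, to which the general case is reduced by resolution, stratification and \'etale comparison.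
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be an algebraically closed field of characteristic $0$. All schemes are quasi-projective over $\Bbbk$. A regular function $g$ on a smooth scheme $Y$ has a special fiber $g^{-1}(0)$ and a \emph{motivic nearby fiber} $\psi_g$. The latter is a virtual $Y$-scheme with an action of roots of unity, read off from an embedded resolution of $g^{-1}(0)$; it plays the role of a fiber $g^{-1}(\varepsilon)$ close to the special one, together with its monodromy. The difference $\phi_g=[g^{-1}(0)]-\psi_g$ is zero when $g$ has no critical point on the special fiber, so it measures the singularities of $g$ there. Summing over all values of $g$ and extending additively to singular schemes, one obtains for every scheme $X$ and every function $f\colon X\to\mathbb{A}^1$ a homomorphism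
\[
\Phi_f=\phi^{\mathrm{mot}}_f\colon \mathrm{K}_0(X)\longrightarrow \mathrm{K}^{\hat\mu}(X)
\]
from the Grothendieck group of $X$-schemes to the Grothendieck group of $X$-schemes with an action of $\hat\mu=\varprojlim\mu_n$. All definitions are recalled in Section~\ref{sec:setting}.

By the motivic Thom--Sebastiani theorem, $\Phi$ is multiplicative: the vanishing cycles of $f(x)+f'(x')$ on $X\times X'$ are the convolution product of those of $f$ and $f'$. In particular, the vanishing cycles of $f(x_1)+\dots+f(x_n)$ on $X^n$ are the $n$-th exterior power of those of $f$. This function is symmetric, so it descends to a function $f^{(n)}$ on $\mathrm{Sym}^nX=X^n/S_n$, and both Grothendieck groups carry symmetric power operations $\sigma^n$ with values over $\mathrm{Sym}^nX$. One is led to ask whether multiplicativity survives the passage to the quotient by $S_n$.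

\medskip
\noindent\textbf{Problem} ($\lambda$-conjecture; posed in \cite{DM})\textbf{.} \emph{Prove or disprove that}
\begin{equation}\label{eq:lambda}
\Phi_{f^{(n)}}(\sigma^n a)=\sigma^n(\Phi_f a)
\end{equation}
\emph{for all $X$, all $f\colon X\to\mathbb{A}^1$, all $a\in\mathrm{K}_0(X)$ and all $n\ge0$; that is, that the morphism $\Phi$ of motivic ring theories over $\mathbb{A}^1$ is a morphism of $\lambda$-ring theories.}
\medskip

The simplest cases suggest a positive answer. For $n\le1$ there is nothing to prove. For constant $f$ the map $\Phi_f$ merely equips a scheme with the trivial action, and this commutes with symmetric powers. For a smooth function on a smooth scheme $X$ and $a=[X\to X]$ both sides vanish when $n\ge1$ (Proposition~\ref{prop:smooth}). A direct attack on the general case meets three obstacles. The Thom--Sebastiani identity lives on $X^n$ and does not record the action of $S_n$. The left side of \eqref{eq:lambda} is defined through resolutions of symmetric powers, which are singular even for smooth $X$: already $\mathrm{Sym}^2\mathbb{A}^2\cong\mathbb{A}^2\times(\mathbb{A}^2/\pm1)$.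 On the right side, $\sigma^n$ is not additive, and it is applied to an alternating sum over the strata of a resolution.

\begin{theorem}\label{thm:main}
The identity \eqref{eq:lambda} holds in $\mathrm{K}^{\hat\mu}(\mathrm{Sym}^nX)$ for every quasi-projective $X$, every $f\colon X\to\mathbb{A}^1$, every $a\in\mathrm{K}_0(X)$ and every $n\ge0$.
\end{theorem}

The groups in Theorem~\ref{thm:main} are not localized: the class $\mathbb{L}$ of the affine line is not inverted. The proof rests on a second result. The group $\mathrm{K}^{\hat\mu}(S)$ has another presentation, $\mathrm{K}^{\mathrm{mon}}(S)$, whose generators are schemes over $S\times\mathbb{A}^1$ with a $\mathbb{G}_m$-action for which the map to $S$ is invariant and the map to $\mathbb{A}^1$ is homogeneous of positive degree.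

\begin{theorem}[Integral formula]\label{thm:integral}
Let $Z$ be a quasi-projective scheme, possibly singular, with a $\mathbb{G}_m$-action that extends to a morphism $\mathbb{A}^1\times Z\to Z$. Let $h\colon Z\to\mathbb{A}^1$ satisfy $h(t\cdot z)=t^dh(z)$ with $d\ge1$, and let $\pi\colon Z\to S$ be an invariant morphism. For every proper equivariant morphism $v\colon V\to Z$ from a quasi-projective $\mathbb{G}_m$-scheme,
\[
\pi_!\,\Phi_h\big[V\xrightarrow{v}Z\big]=\big[V\xrightarrow{(\pi v,\,hv)}S\times\mathbb{A}^1\big]\quad\text{in }\mathrm{K}^{\mathrm{mon}}(S).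
\]
\end{theorem}

In terms of $\hat\mu$-actions, the right side is the class of the fiber $(hv)^{-1}(0)$ minus the class of the fiber $(hv)^{-1}(1)$ with its $\mu_d$-action (Lemma~\ref{lem:dictionary}). So the theorem says that for a homogeneous function the nearby fiber, once pushed forward to $S$, may be replaced by an honest fiber. Two features make the formula suited to \eqref{eq:lambda}. Its right side is a single generator, on which $\sigma^n$ is given by taking the symmetric power. And its hypotheses pass from $Z$ to $\mathrm{Sym}^nZ$, precisely because $Z$ is allowed to be singular.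

The proof of Theorem~\ref{thm:main} runs as follows. Resolution of singularities reduces it to the class of a smooth scheme $Y$ on which the fibers of $f$ have simple normal crossings. Both sides of \eqref{eq:lambda} factorize over cycles with disjoint supports, and their restrictions to a stratum of $Y$ can be computed on an \'etale neighborhood of the stratum (Section~\ref{sec:sym}). Where $f$ is smooth, both sides vanish (Section~\ref{sec:smooth}). Along the other strata, $f$ is \'etale-equivalent to a monomial function $w_0\prod x_i^{N_i}$ on $S\times\mathbb{A}^I$ (Section~\ref{sec:end}). In this model an induction shows that the difference of the two sides is supported on $\mathrm{Sym}^n(S\times0)$. It is therefore determined by its push-forward to $\mathrm{Sym}^nS$, which Theorem~\ref{thm:integral} computes (Section~\ref{sec:model}). Theorem~\ref{thm:integral} is proved in Section~\ref{sec:integral} by sorting the points of an equivariant resolution according to their limits as $t\to0$. Section~\ref{sec:example} shows the mechanism on the function $x^3$, and Section~\ref{sec:complements}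 contains three complements.

\section{The two theories and the vanishing cycle morphism}\label{sec:setting}

\subsection{Schemes and symmetric powers}
Points are $\Bbbk$-points, and locally closed subsets carry the reduced structure. All morphisms are separated and of finite type, since all schemes are quasi-projective. Quasi-projectivity also ensures that quotients by finite groups exist. A point of $\mathrm{Sym}^nX=X^n/S_n$ is written as a cycle $x_1+\dots+x_n$, and its \emph{support} is the set $\{x_1,\dots,x_n\}$; the scheme $\mathrm{Sym}^0X$ is a point. Addition of cycles is a finite morphism $\oplus\colon\mathrm{Sym}^iX\times\mathrm{Sym}^jX\to\mathrm{Sym}^{i+j}X$. For a morphism $u\colon X'\to X$ we write $u^{(n)}=\mathrm{Sym}^nu$. For a \emph{function} $f\colon X\to\mathbb{A}^1$ the same superscript denotes the function $f^{(n)}(x_1+\dots+x_n)=\sum_if(x_i)$ on $\mathrm{Sym}^nX$, and $(f\boxplus f')(x,x')=f(x)+f'(x')$ on $X\times X'$.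

If a finite group $H$ acts on $W$ and trivially on $T$, then $(T\times W)/H=T\times(W/H)$, because invariants commute with tensor products over a field. Hence $\prod_\alpha\mathrm{Sym}^{n_\alpha}Y=Y^n/\prod_\alpha S_{n_\alpha}$ for $n=\sum n_\alpha$, and a morphism $T\times Y\to Y$, such as a group action, induces a morphism $T\times\mathrm{Sym}^nY\to\mathrm{Sym}^nY$.

\subsection{Ring theories over the affine line}
A \emph{motivic ring theory} $R$ over $\mathbb{A}^1$ assigns an abelian group $R(X,f)$ to every scheme $X$ with a function $f$. It has push-forwards $u_!$ and pull-backs $u^*$ along morphisms $u$ over $\mathbb{A}^1$, and exterior products $\boxtimes\colon R(X,f)\otimes R(X',f')\to R(X\times X',f\boxplus f')$. A \emph{morphism} of such theories is a family of homomorphisms compatible with exterior products, push-forwards along proper maps and pull-backs along smooth maps. A \emph{$\lambda$-ring theory} has in addition operations $\sigma^n\colon R(X,f)\to R(\mathrm{Sym}^nX,f^{(n)})$, $n\ge0$, with $\sigma^0=1$, $\sigma^1=\mathrm{id}$ and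
\begin{equation}\label{eq:additivity}
\sigma^n(a+b)=\sum_{i+j=n}\oplus_!\big(\sigma^i(a)\boxtimes\sigma^j(b)\big).
\end{equation}
This rule imitates the decomposition of $\mathrm{Sym}^n(Y\sqcup Y')$ into the pieces $\mathrm{Sym}^iY\times\mathrm{Sym}^jY'$. In the two theories below the group attached to $(X,f)$ does not depend on $f$; the morphism $\Phi$ does.

\subsection{The source theory}
The group $\mathrm{K}_0(X)$ is generated by classes $[Y\to X]$ of $X$-schemes, subject to the scissor relations $[Y\to X]=[Y'\to X]+[Y\setminus Y'\to X]$ for closed $Y'\subseteq Y$. Taking $Y'=Y_{\mathrm{red}}$ gives $[Y]=[Y_{\mathrm{red}}]$, so here and in the groups below generators may be taken reduced. Push-forward is composition, pull-back is fiber product,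
\[
[Y\to X]\boxtimes[Y'\to X']=[Y\times Y'\to X\times X'],\qquad \sigma^n[Y\to X]=[\mathrm{Sym}^nY\to\mathrm{Sym}^nX],
\]
and \eqref{eq:additivity} determines $\sigma^n$ on all classes. We put $1_X=[X\xrightarrow{\mathrm{id}}X]$, so that $\sigma^n1_X=1_{\mathrm{Sym}^nX}$.

\subsection{The target theory}
Let $\hat\mu=\varprojlim\mu_n$, with transition maps $\mu_{nk}\to\mu_n$, $\zeta\mapsto\zeta^k$. A $\hat\mu$-action is \emph{good} if it factors through some $\mu_n$ and its orbits lie in affine open subsets. The group $\mathrm{K}^{\hat\mu}(X)$ is generated by $X$-schemes $Y\to X$ with a good $\hat\mu$-action for which $Y\to X$ is invariant. The relations are the scissor relations for invariant closed subschemes and the \emph{vector bundle relation} $[V\to Y\to X]=[Y\times\mathbb{A}^r\to X]$, where $V\to Y$ is a vector bundle of rank $r$ with an action that is linear over the action on $Y$, and the action on $\mathbb{A}^r$ is trivial.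

Products and symmetric powers are best described in a second presentation. A function $k$ on a $\mathbb{G}_m$-scheme has \emph{weight} $a$ if $k(t\cdot y)=t^ak(y)$. The \emph{monodromic group} $\mathrm{K}^{\mathrm{mon}}(X)$ is generated by classes $[Y\xrightarrow{(u,g)}X\times\mathbb{A}^1]$, where $Y$ carries a $\mathbb{G}_m$-action, $u$ is invariant and $g$ has some weight $n\ge1$. The relations are:
\begin{itemize}
\item[(M1)] the scissor relations for invariant closed subschemes;
\item[(M2)] the vector bundle relation, as above;
\item[(M3)] an action is identified with its pull-back along $t\mapsto t^k$;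
\item[(M4)] $[T\times\mathbb{A}^1\xrightarrow{v\times\mathrm{id}}X\times\mathbb{A}^1]=0$ for all $v\colon T\to X$, with the scaling action on $\mathbb{A}^1$.
\end{itemize}
For a $\mu_n$-scheme $Y$ let $Y\times_{\mu_n}\mathbb{G}_m$ be the contracted product, in which $[\zeta y,t]=[y,\zeta t]$, with the action $s\cdot[y,t]=[y,st]$. It is known that
\begin{equation}\label{eq:iso}
[Y\xrightarrow{u}X]\ \longmapsto\ -\big[Y\times_{\mu_n}\mathbb{G}_m\to X\times\mathbb{A}^1,\ [y,t]\mapsto(u(y),t^n)\big]
\end{equation}
defines an isomorphism $\mathrm{K}^{\hat\mu}(X)\cong\mathrm{K}^{\mathrm{mon}}(X)$. We write $\mathrm{K}(X)$ for this group in either presentation. Push-forward is composition and pull-back is fiber product over $X$; both operations match under \eqref{eq:iso}. The exterior product is the convolution product of Denef--Loeser and Looijenga; in the monodromic presentation it is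
\[
[Y\xrightarrow{(u,g)}X\times\mathbb{A}^1]\boxtimes[Y'\xrightarrow{(u',g')}X'\times\mathbb{A}^1]=[Y\times Y'\xrightarrow{(u\times u',\,g\boxplus g')}X\times X'\times\mathbb{A}^1],
\]
with the diagonal action, after (M3) has been used to give $g$ and $g'$ the same weight. The operations $\sigma^n$ are given on generators by
\begin{equation}\label{eq:sigma-mon}
\sigma^n[Y\xrightarrow{(u,g)}X\times\mathbb{A}^1]=[\mathrm{Sym}^nY\xrightarrow{(u^{(n)},\,g^{(n)})}\mathrm{Sym}^nX\times\mathbb{A}^1],
\end{equation}
with the induced action, and are extended by \eqref{eq:additivity}; it is known that this is well defined. The unit $1\in\mathrm{K}(\mathrm{pt})$ is the class of a point with trivial $\hat\mu$-action, which by \eqref{eq:iso} and (M4) is $[\mathrm{pt}\xrightarrow{0}\mathbb{A}^1]$. In all three groups, multiplication by $\mathbb{L}$ replaces $Y$ by $Y\times\mathbb{A}^1$ with the trivial action on the new factor. In both theories, $u_!$ and $u^*$ are functorial and commute with $\boxtimes$, as one sees on generators.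

\subsection{Vanishing cycles}\label{subsec:vanishing}
An effective divisor $\sum_{i\in J}N_iE_i$ on a smooth scheme, with irreducible components $E_i$, has \emph{simple normal crossings} (SNC) if at every point the components through it have local equations with linearly independent differentials. For $\emptyset\ne I\subseteq J$ put $E_I=\bigcap_{i\in I}E_i$, $E_I^\circ=E_I\setminus\bigcup_{j\notin I}E_j$ and $N_I=\gcd_{i\in I}N_i$.

Let $Y$ be smooth and $g\colon Y\to\mathbb{A}^1$. On connected components where $g$ is constant, set $\psi_g=0$. Otherwise choose an embedded resolution: a proper morphism $\rho\colon Y'\to Y$ with $Y'$ smooth, an isomorphism over $Y\setminus g^{-1}(0)$, such that $(g\rho)^{-1}(0)=\sum_{i\in J}N_iE_i$ is SNC. Locally near a point of $E_I^\circ$ write $g\rho=w\,v^{N_I}$ with $w$ a unit, and form $\{(z,p)\in\mathbb{A}^1\times E_I^\circ: z^{N_I}=w(p)^{-1}\}$ with $\mu_{N_I}$ acting on $z$. Another choice has the form $v'=\epsilon v$, $w'=\epsilon^{-N_I}w$ with $\epsilon$ a unit, and $z'=\epsilon z$ identifies the two covers. So the local covers glue to a $\mu_{N_I}$-cover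 $\tilde E_I^\circ\to E_I^\circ$. The \emph{motivic nearby fiber}
\[
\psi_g=\sum_{\emptyset\ne I\subseteq J}(1-\mathbb{L})^{|I|-1}[\tilde E_I^\circ\to Y]\in\mathrm{K}^{\hat\mu}(Y)
\]
is known to be independent of the choices. Put $\phi_g=[g^{-1}(0)\hookrightarrow Y]-\psi_g$, with this sign and no dimension twist, so that $\phi_0=[Y\to Y]$. We shall use:
\begin{equation}\label{eq:noncritical}
\text{if $g$ has no critical point on $g^{-1}(0)$, then $\phi_g=0$.}
\end{equation}
Indeed, on a component where $g$ is constant every point is critical, so the constant is nonzero and both terms of $\phi_g$ vanish. On the other components the identity is an embedded resolution, the $E_i$ are disjoint, all $N_i$ equal $1$, and $\psi_g=\sum_i[E_i]=[g^{-1}(0)]$. By generic smoothness $g$ has finitely many critical values, so $\phi_g^{\mathrm{tot}}=\sum_{c\in\Bbbk}\phi_{g-c}$ is a finite sum, and it is zero if $g$ is a smooth morphism.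

Classes $[Y\xrightarrow{u}X]$ with $Y$ smooth and $u$ proper generate $\mathrm{K}_0(X)$. It is known that
\[
\Phi_f[Y\xrightarrow{u}X]=u_!\,\phi^{\mathrm{tot}}_{fu}
\]
gives a well-defined homomorphism $\Phi_f\colon\mathrm{K}_0(X)\to\mathrm{K}(X)$ and that $\Phi$ is a morphism of motivic ring theories. Explicitly, for $u\colon X'\to X$,
\[
\Phi_fu_!=u_!\Phi_{fu}\ \ (u\text{ proper}),\qquad u^*\Phi_f=\Phi_{fu}u^*\ \ (u\text{ smooth}),\qquad \Phi_{f\boxplus f'}(a\boxtimes a')=\Phi_fa\boxtimes\Phi_{f'}a',
\]
the last identity coming from the motivic Thom--Sebastiani theorem. We use these facts freely. Note that $\Phi_{f-c}=\Phi_f$ for $c\in\Bbbk$, because $\phi^{\mathrm{tot}}$ sums over all values.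

\subsection{Resolutions and torus actions}\label{subsec:tools}
We use two general results.

\emph{Functorial resolution} \cite[Theorems 3.35 and 3.36]{Kollar}. Every integral $V$ has a projective birational morphism $r\colon R(V)\to V$ with $R(V)$ smooth and $r$ an isomorphism over the regular locus $V_{\mathrm{reg}}$. A nonzero ideal sheaf on a smooth connected scheme has a \emph{principalization}: a projective birational morphism from a smooth scheme, an isomorphism off the zero locus of the ideal, such that the pulled-back ideal is that of an SNC divisor. Both constructions commute with smooth morphisms.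

\emph{Sumihiro's theorem.} A normal variety with a $\mathbb{G}_m$-action is covered by invariant affine open subsets.

For $V$ reduced but not necessarily irreducible, let $R(V)$ be the disjoint union of the resolutions of the components of the normalization of $V$. Then $r\colon R(V)\to V$ is projective and an isomorphism over $V_{\mathrm{reg}}$. Every component of $R(V)$ meets $r^{-1}(V_{\mathrm{reg}})$, so $r^{-1}(V_{\mathrm{sing}})$ is nowhere dense and has dimension $<\dim V$. Normalization commutes with smooth morphisms, so $R(V')\cong R(V)\times_VV'$ over $V'$ for every smooth $V'\to V$.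

Functoriality makes resolutions equivariant. Let $\mathbb{G}_m$ act on $V$. The action map $\mathrm{act}$ and the projection $\mathrm{pr}\colon\mathbb{G}_m\times V\to V$ are both smooth, so
\[
\mathbb{G}_m\times R(V)\cong R(\mathbb{G}_m\times V)\cong(\mathbb{G}_m\times V)\times_{\mathrm{act},V}R(V)
\]
over $\mathbb{G}_m\times V$. The second component is a morphism $\mathbb{G}_m\times R(V)\to R(V)$ lifting $\mathrm{act}$. On the dense open set $r^{-1}(V_{\mathrm{reg}})$ it is the given action, so the action axioms hold on a dense open set, and hence everywhere because $R(V)$ is reduced and separated. The same argument applies to the principalization of an ideal $\mathcal{I}$ with $\mathrm{act}^*\mathcal{I}=\mathrm{pr}^*\mathcal{I}$. This holds for $\mathcal{I}=(g)$ with $g$ of weight $d$, since $\mathrm{act}^*g=t^d\,\mathrm{pr}^*g$.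

Finally, a $\mathbb{G}_m$-action on an affine scheme $\mathrm{Spec}\,A$ is a grading $A=\bigoplus_{a\in\mathbb{Z}}A_a$ by weight, and the ideal of an invariant closed subset is graded. Since $\mathbb{G}_m$ is connected, it preserves irreducible components.

\section{An example: the cubic on the line}\label{sec:example}

Let $Y=\mathbb{A}^1$ and $f=x^N$ with $N\ge2$, and let $\iota\colon\{0\}\to\mathbb{A}^1$ be the inclusion. The only critical point is $0$, the divisor $f^{-1}(0)=N\cdot\{0\}$ is SNC, and its cover is $\{z^N=1\}=\mu_N$ with the translation action. Hence $\Phi_f1_Y=\iota_!(1-[\mu_N])$. Consider the generator $c_N=[\mathbb{A}^1\xrightarrow{x^N}\mathbb{A}^1]$ of $\mathrm{K}^{\mathrm{mon}}(\mathrm{pt})$, with the scaling action. The isomorphism $\mu_N\times_{\mu_N}\mathbb{G}_m\to\mathbb{G}_m$, $[z,t]\mapsto zt$, takes $t^N$ to $x^N$, so cutting $\mathbb{A}^1$ into $0$ and $\mathbb{G}_m$ gives $c_N=1-[\mu_N]$ by \eqref{eq:iso}. The difference has become a single generator, and \eqref{eq:sigma-mon} yields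
\[
\sigma^n(\Phi_f1_Y)=\iota^{(n)}_!\,\big[\mathrm{Sym}^n\mathbb{A}^1\xrightarrow{\,p_N\,}\mathbb{A}^1\big],\qquad p_N=f^{(n)}=x_1^N+\dots+x_n^N .
\]
Take $n=2$, so that $\mathrm{Sym}^2\mathbb{A}^1=\mathbb{A}^2$ with coordinates $e_1=x_1+x_2$ and $e_2=x_1x_2$ of weights $1$ and $2$.

For $N=2$ the function $p_2=e_1^2-2e_2$ is part of the coordinate system $(e_1,p_2)$. It is smooth, so the left side of \eqref{eq:lambda} is zero. Also $p_2\colon\mathbb{A}^2\to\mathbb{A}^1$ is a line bundle with linear action, so its class vanishes by (M2), (M3) and (M4).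

For $N=3$ we have $p_3=e_1^3-3e_1e_2=uv$ in the coordinates $u=e_1$, $v=e_1^2-3e_2$, of weights $1$ and $2$. \emph{Left side.} The only critical point of $uv$ is the origin $o$, and the zero fiber is the SNC divisor $E_1+E_2$ formed by the axes. All covers are trivial, so $\psi_{uv}=[E_1^\circ]+[E_2^\circ]+(1-\mathbb{L})[o]$, and
\[
\Phi_{p_3}(1_{\mathrm{Sym}^2\mathbb{A}^1})=[E_1^\circ]+[E_2^\circ]+[o]-\psi_{uv}=\mathbb{L}\,[o\to\mathbb{A}^2].
\]
\emph{Right side.} Cut $\mathbb{A}^2$ into $\{uv=0\}$ and $\{uv\neq0\}$. Each axis is a line bundle over a point with linear action, so $\{uv=0\}$ contributes $2\mathbb{L}-1$. Identify $\{uv=1\}$ with $\mathbb{G}_m$ by $u$, so that $\mu_3$ acts by multiplication. The homomorphism of tori $(u,t)\mapsto(tu,t^2u^{-1})$ is surjective with kernel $\{(\zeta^{-1},\zeta):\zeta\in\mu_3\}$, so it identifies $\{uv=1\}\times_{\mu_3}\mathbb{G}_m$ with $\{uv\ne0\}$ and $t^3$ with $uv$. By \eqref{eq:iso}, $\{uv\neq0\}$ contributes minus the class of $\mathbb{A}^1\setminus0$ with a linear $\mu_3$-action, that is, $-(\mathbb{L}-1)$. The total is $\mathbb{L}$, placed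 at $o$ by $\iota^{(2)}_!$. The two sides agree.

The computation can be reorganized so that no luck with coordinates is needed. First, both sides are supported at the cycle $o=0+0$. Second, a class supported at $o$ is determined by its push-forward to a point. Third, the push-forward of the left side is the tautological class $[\mathrm{Sym}^2\mathbb{A}^1\xrightarrow{p_3}\mathbb{A}^1]$, which is Theorem~\ref{thm:integral} for $Z=\mathrm{Sym}^2\mathbb{A}^1$; and this class is $\sigma^2c_3$ by definition. The general proof follows these three steps, with $\mathbb{A}^1\to\mathrm{pt}$ replaced by $S\times\mathbb{A}^I\to S$.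

\section{Cutting and pasting}\label{sec:scissors}

The maps that decompose symmetric powers and $\mathbb{G}_m$-varieties into pieces are usually bijective on points, but it is tedious to decide whether they are isomorphisms onto locally closed subschemes. In characteristic $0$ this is unnecessary.

\begin{lemma}\label{lem:bijective}
Let $\kappa\colon A\to B$ be an equivariant morphism over $X$ (resp.\ over $X\times\mathbb{A}^1$) that is bijective on points. Then $[A]=[B]$ in $\mathrm{K}_0(X)$, $\mathrm{K}^{\hat\mu}(X)$, $\mathrm{K}^{\mathrm{mon}}(X)$ respectively.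
\end{lemma}

\begin{proof}
Take $A$ and $B$ reduced and nonempty. Since $\kappa$ is quasi-finite, it is finite and flat over some nonempty integral open subset of $B$. Its generic fiber there is reduced and finite over a field of characteristic $0$, hence \'etale; so $\kappa$ is finite \'etale over a smaller open subset, and of degree $1$ by bijectivity. Thus $\kappa$ is an isomorphism over a nonempty open subset of $B$. The union $U$ of all such subsets has the same property and is invariant. Remove $U$ and $\kappa^{-1}(U)$ by the scissor relations and conclude by Noetherian induction.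
\end{proof}

In particular, classes are additive for finite partitions into invariant locally closed subsets. The next lemma says that a class over $T$ is the same as a family of classes over the pieces of a partition of $T$.

\begin{lemma}\label{lem:partition}
Let $j_\alpha\colon T_\alpha\to T$ be finitely many morphisms such that $\bigsqcup_\alpha T_\alpha\to T$ is bijective on points. In both theories, $b=\sum_\alpha j_{\alpha!}j_\alpha^*b$ for all $b$; moreover $j_\alpha^*j_{\alpha!}=\mathrm{id}$, and $j_\alpha^*j_{\beta!}=0$ for $\alpha\ne\beta$.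
\end{lemma}

\begin{proof}
It suffices to treat generators. For $W\to T$ the map $\bigsqcup_\alpha W\times_TT_\alpha\to W$ is bijective on points, which gives the first formula by Lemma~\ref{lem:bijective}. For $W\to T_\alpha$ the projection $(W\times_TT_\alpha)_{\mathrm{red}}\to W$ is bijective on points, because $j_\alpha$ is injective on points. It is a morphism over $T_\alpha$: the two maps from $(W\times_TT_\alpha)_{\mathrm{red}}$ to $T_\alpha$ agree on points, the source is reduced and the target is separated. This gives the second formula. For $W\to T_\beta$ with $\beta\ne\alpha$, the scheme $W\times_TT_\alpha$ is empty.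
\end{proof}

The following dictionary shows what a monodromic class measures: special fiber minus general fiber.

\begin{lemma}\label{lem:dictionary}
Let $Y$ be a $\mathbb{G}_m$-scheme, $u\colon Y\to X$ invariant and $g$ a function of weight $d\ge1$ on $Y$.
\begin{itemize}
\item[(i)] If $g=0$, the class $[Y\xrightarrow{(u,0)}X\times\mathbb{A}^1]$ does not change when the action is replaced by the trivial one, and it corresponds to $[Y\to X]\in\mathrm{K}^{\hat\mu}(X)$ with the trivial action.
\item[(ii)] In general, $[Y\xrightarrow{(u,g)}X\times\mathbb{A}^1]$ corresponds to $[g^{-1}(0)\to X]-[g^{-1}(1)\to X]$, with the trivial action on $g^{-1}(0)$ and the action of $\mu_d\subset\mathbb{G}_m$ on $g^{-1}(1)$.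
\end{itemize}
\end{lemma}

\begin{proof}
(i) Take $Y$ reduced. By Noetherian induction it suffices to prove the first assertion for some nonempty invariant open subset of $Y$. The normal locus of $Y$ and its components are invariant, so by Sumihiro's theorem we may take $Y=\mathrm{Spec}\,A$ with $A$ a graded domain. Invert the members of a finite set of nonzero homogeneous generators of $A$. Then $A$ is spanned by monomials that are homogeneous units, so the weights occurring in $A$ form a group $e\mathbb{Z}$ with $e\ge0$. If $e=0$, the action is trivial. Otherwise there is a unit $\beta$ of weight $e$, and $A=A_0[\beta^{\pm1}]$. So $Y=Y''\times\mathbb{G}_m$ with the trivial action on $Y''=\mathrm{Spec}\,A_0$ and weight $e$ on the second factor. The orbits are the sets $\{y''\}\times\mathbb{G}_m$, so $u$ factors through $Y''$. By (M1) and (M2), $[Y''\times\mathbb{G}_m]=[Y''\times\mathbb{A}^1]-[Y'']=(\mathbb{L}-1)[Y'']$, and the same computation gives the same value for the trivial action. For the second assertion, \eqref{eq:iso} sends $[Y\to X]$ with the trivial action to $-[Y\times\mathbb{G}_m\xrightarrow{(u,t)}X\times\mathbb{A}^1]$,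 which equals $[Y\times0]$ by (M1) and (M4).

(ii) The morphism $g^{-1}(1)\times\mathbb{G}_m\to Y\setminus g^{-1}(0)$, $(y,t)\mapsto t\cdot y$, takes the same value at $(\zeta y,t)$ and $(y,\zeta t)$, so it descends to an equivariant morphism on $g^{-1}(1)\times_{\mu_d}\mathbb{G}_m$. It is a morphism over $X\times\mathbb{A}^1$, since $u(ty)=u(y)$ and $g(ty)=t^d$. It is bijective on points: if $g(x)\neq0$, then $x=ty$ with $g(y)=1$ if and only if $t^d=g(x)$ and $y=t^{-1}x$, and the solutions form one $\mu_d$-orbit. By Lemma~\ref{lem:bijective} and \eqref{eq:iso}, $[Y\setminus g^{-1}(0)]$ corresponds to $-[g^{-1}(1)\to X]$. Part (i) handles $g^{-1}(0)$.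
\end{proof}

\section{Symmetric powers: reduction and localization}\label{sec:sym}

\subsection{Formal properties of the operations}
Let $\mathrm{K}$ stand for either theory. The group $\mathcal{R}(X)=\prod_{n\ge0}\mathrm{K}(\mathrm{Sym}^nX)$ is a commutative graded ring with product $\oplus_!(\cdot\boxtimes\cdot)$, because addition of cycles is commutative and associative. An element with constant term $1$ is invertible. Put $\sigma(b)=\sum_n\sigma^n(b)\in\mathcal{R}(X)$. Then \eqref{eq:additivity} says $\sigma(a+b)=\sigma(a)\sigma(b)$: the map $\sigma$ is a homomorphism from the additive group $\mathrm{K}(X)$ to the group of units of $\mathcal{R}(X)$. Two such homomorphisms agree as soon as they agree on generators.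

For a finite partition $X=\bigsqcup_\alpha X_\alpha$ into locally closed subsets $j_\alpha\colon X_\alpha\to X$ and a tuple $\underline n=(n_\alpha)$ with sum $n$, let $\oplus_{\underline n}\colon\prod_\alpha\mathrm{Sym}^{n_\alpha}X_\alpha\to\mathrm{Sym}^nX$ be the addition map. A cycle decomposes uniquely according to the pieces containing its points, so for fixed $n$ the maps $\oplus_{\underline n}$ are together bijective on points.

\begin{lemma}\label{lem:sigma}
In both theories:
\begin{itemize}
\item[(i)] $\sigma^n(0)=0$ for $n\ge1$;
\item[(ii)] $\sigma^n(u_!b)=u^{(n)}_!\sigma^n(b)$ for every morphism $u\colon X'\to X$;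
\item[(iii)] $\oplus_{\underline n}^*\,\sigma^n(b)=\boxtimes_\alpha\,\sigma^{n_\alpha}(j_\alpha^*b)$ for a partition as above. In particular, $j^{(n)*}\sigma^n(b)=\sigma^n(j^*b)$ for the inclusion $j$ of a locally closed subset.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A homomorphism sends $0$ to $1$. (ii) The maps $u^{(n)}_!$ form a ring homomorphism $\mathcal{R}(X')\to\mathcal{R}(X)$, since $u^{(i+j)}\circ\oplus=\oplus\circ(u^{(i)}\times u^{(j)})$. So both sides define homomorphisms $\mathrm{K}(X')\to\mathcal{R}(X)^\times$, and on a generator $Y$ both are given by $\mathrm{Sym}^nY$ with the composite map. (iii) By Lemma~\ref{lem:partition}, $b=\sum_\alpha j_{\alpha!}j_\alpha^*b$. By additivity and (ii), $\sigma^n(b)=\sum_{\underline m}\oplus_{\underline m!}\boxtimes_\alpha\sigma^{m_\alpha}(j_\alpha^*b)$, summed over tuples with sum $n$. Apply $\oplus_{\underline n}^*$ and use Lemma~\ref{lem:partition} for the maps $\oplus_{\underline m}$. For the last statement, with $j\colon S\to X$, use the partition $S\sqcup(\bar S\setminus S)\sqcup(X\setminus\bar S)$ and $\underline n=(n,0,0)$.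
\end{proof}

For $f\colon X\to\mathbb{A}^1$ let $\Lambda_f(X)\subseteq\mathrm{K}_0(X)$ be the set of classes $a$ for which \eqref{eq:lambda} holds for all $n$. Theorem~\ref{thm:main} says that $\Lambda_f(X)=\mathrm{K}_0(X)$. Although $\sigma^n$ is not additive, treating all $n$ at once restores additivity.

\begin{lemma}\label{lem:Lambda}
\begin{itemize}
\item[(i)] $\Lambda_f(X)$ is a subgroup of $\mathrm{K}_0(X)$.
\item[(ii)] If $u\colon X'\to X$ is proper, then $u_!\Lambda_{fu}(X')\subseteq\Lambda_f(X)$.
\item[(iii)] If $f$ is constant, then $\Phi_f[V\to X]=[V\to X]$ with the trivial action for all $V\to X$, and $\Lambda_f(X)=\mathrm{K}_0(X)$.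
\end{itemize}
\end{lemma}

\begin{proof}
(i) The map $\oplus$ is finite and satisfies $f^{(i+j)}\circ\oplus=f^{(i)}\boxplus f^{(j)}$. So $\Phi$ commutes with $\oplus_!$ and $\boxtimes$, and $\Phi_0(1_{\mathrm{pt}})=1$; the maps $\Phi_{f^{(n)}}$ form a ring homomorphism $\Phi_\bullet$ between the graded rings of the two theories. Then $\Phi_\bullet\circ\sigma$ and $\sigma\circ\Phi_f$ are group homomorphisms $\mathrm{K}_0(X)\to\mathcal{R}(X)^\times$, and $\Lambda_f(X)$ is the set where they agree.

(ii) The map $u^{(n)}$ is proper, because $X'^n\to X^n\to\mathrm{Sym}^nX$ is proper and $X'^n\to\mathrm{Sym}^nX'$ is surjective. For $a\in\Lambda_{fu}(X')$, Lemma~\ref{lem:sigma}(ii) in both theories gives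
\[
\Phi_{f^{(n)}}\sigma^nu_!a=u^{(n)}_!\Phi_{(fu)^{(n)}}\sigma^na=u^{(n)}_!\sigma^n\Phi_{fu}a=\sigma^nu_!\Phi_{fu}a=\sigma^n\Phi_fu_!a .
\]

(iii) Let $f\equiv c$ and let $u\colon Y\to X$ be proper with $Y$ smooth. Then $\phi_{fu-c}=[Y\to Y]$ and $\phi_{fu-c'}=0$ for $c'\neq c$. So $\Phi_f$ agrees on generators with the homomorphism $\tau$ that gives $[V\to X]$ the trivial action. In the same way $\Phi_{f^{(n)}}=\tau$, as $f^{(n)}\equiv nc$. By Lemma~\ref{lem:dictionary}(i), $\tau[V\to X]=[V\to X\times0]$ in $\mathrm{K}^{\mathrm{mon}}(X)$, so \eqref{eq:sigma-mon} gives $\sigma^n\tau[V]=[\mathrm{Sym}^nV\to\mathrm{Sym}^nX\times0]=\tau\sigma^n[V]$. All generators lie in $\Lambda_f(X)$; apply (i).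
\end{proof}

\subsection{Reduction to normal crossings}
Say that $(Y,f)$ satisfies (SNC) if $Y$ is smooth and there is a finite set $\Delta\subset\Bbbk$ such that $f$ is smooth over $\mathbb{A}^1\setminus\Delta$ and $f^{-1}(c)$ is an SNC divisor for each $c\in\Delta$.

\begin{lemma}\label{lem:snc}
If $1_Y\in\Lambda_f(Y)$ for all $(Y,f)$ satisfying \emph{(SNC)}, then Theorem~\ref{thm:main} holds.
\end{lemma}

\begin{proof}
The classes $u_!1_Y$ with $Y$ smooth and connected and $u$ proper generate $\mathrm{K}_0(X)$. By Lemma~\ref{lem:Lambda} it suffices to show $1_Y\in\Lambda_f(Y)$ for $Y$ smooth and connected and $f$ nonconstant. Let $\Delta$ be the set of critical values, $Y_\Delta=f^{-1}(\Delta)$, and let $\rho\colon Y'\to Y$ be the principalization of the ideal generated by $\prod_{c\in\Delta}(f-c)$. The fibers of $f\rho$ over distinct $c\in\Delta$ are disjoint, so each is SNC; and $\rho$ is an isomorphism off $Y_\Delta$. Thus $(Y',f\rho)$ satisfies (SNC), and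
\[
1_Y=\rho_!1_{Y'}-[\rho^{-1}(Y_\Delta)\to Y]+[Y_\Delta\to Y].
\]
The last two terms are sums over $c\in\Delta$ of proper push-forwards of classes $1_W$ with $f$ constant on $W$. All three terms lie in $\Lambda_f(Y)$ by Lemma~\ref{lem:Lambda}.
\end{proof}

\subsection{\'Etale maps between symmetric powers}
Compatibility of $\Phi$ with smooth pull-back becomes useful once we know where maps between symmetric powers are \'etale. The rule is that a map of quotients is \'etale where it does not enlarge stabilizers.

\begin{lemma}\label{lem:etale}
\begin{itemize}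
\item[(i)] Let $p\colon Q\to Y$ be \'etale. The set $D_n(p)\subseteq\mathrm{Sym}^nQ$ of cycles on whose support $p$ is injective is open, and $p^{(n)}$ is \'etale on $D_n(p)$.
\item[(ii)] Let $\sum_\alpha n_\alpha=n$. The set $D'\subseteq\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ of tuples with pairwise disjoint supports is open, and $\oplus\colon\prod_\alpha\mathrm{Sym}^{n_\alpha}Y\to\mathrm{Sym}^nY$ is \'etale on $D'$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Openness.} In (i), the diagonal $\Delta_Q$ is open in $Q\times_YQ$ because $p$ is unramified, and $Q\times_YQ$ is closed in $Q\times Q$ because $Y$ is separated. So $(Q\times_YQ)\setminus\Delta_Q$ is closed in $Q\times Q$. The complement of $D_n(p)$ is the image under the finite map $Q^n\to\mathrm{Sym}^nQ$ of the closed set where $(q_i,q_j)\in(Q\times_YQ)\setminus\Delta_Q$ for some $i<j$. In (ii), the complement of $D'$ is the image under the finite map $Y^n\to\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ of the closed set where a coordinate of some block equals a coordinate of another block.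

\emph{\'Etaleness.} Let a finite group $H$ act on $W$, and let $w\in W$ have image $\bar w\in W/H$ and stabilizer $H_w$. Base change the finite map $W\to W/H$ to $\hat{\mathcal{O}}_{W/H,\bar w}$. The result is $\mathrm{Spec}\prod_{w'\in Hw}\hat{\mathcal{O}}_{W,w'}$, and invariants commute with flat base change. Hence
\[
\hat{\mathcal{O}}_{W/H,\bar w}=\Big(\prod_{w'\in Hw}\hat{\mathcal{O}}_{W,w'}\Big)^H=(\hat{\mathcal{O}}_{W,w})^{H_w}.
\]
In (i), for $\sum q_i\in D_n(p)$ the tuples $(q_i)$ and $(p(q_i))$ have the same stabilizer in $S_n$, and the \'etale equivariant map $p^n$ identifies the completed local rings of $Y^n$ and $Q^n$ at these tuples. In (ii), a permutation fixing a tuple whose blocks have disjoint supports preserves the blocks, so the stabilizers in $S_n$ and in $\prod_\alpha S_{n_\alpha}$ coincide. In both cases the map induces an isomorphism of completed local rings, so it is \'etale at the point.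
\end{proof}

\subsection{The defect and its localization}
For $Y$ smooth and $f\colon Y\to\mathbb{A}^1$ put
\[
\Theta_n=\Phi_{f^{(n)}}(1_{\mathrm{Sym}^nY}),\qquad\Sigma_n=\sigma^n(\Phi_f1_Y),\qquad\delta_n(Y,f)=\Theta_n-\Sigma_n\in\mathrm{K}(\mathrm{Sym}^nY).
\]
We must show $\delta_n=0$ under (SNC). For a locally closed subset $j\colon S\hookrightarrow Y$ let $\mathcal{L}_n(Y,f,S)$ be the statement $j^{(n)*}\delta_n(Y,f)=0$.

Identities in Grothendieck groups cannot be checked on an \'etale cover. For the squaring map $\mathrm{sq}\colon\mathbb{G}_m\to\mathbb{G}_m$, the class $[\mathrm{sq}]-2\cdot1_{\mathbb{G}_m}$ is killed by $\mathrm{sq}^*$, but its push-forward to a point is $1-\mathbb{L}$, whose virtual Poincar\'e polynomial $1-t^2$ is nonzero. This is why (L4) below asks for an \'etale map \emph{with a section over $S$}.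

\begin{lemma}\label{lem:local}
Let $Y$ be smooth and $f\colon Y\to\mathbb{A}^1$.
\begin{itemize}
\item[(L1)] $\delta_0=\delta_1=0$, and $\delta_n(Y,f-c)=\delta_n(Y,f)$ for $c\in\Bbbk$.
\item[(L2)] If $S'\subseteq S$ are locally closed, then $\mathcal{L}_n(Y,f,S)$ implies $\mathcal{L}_n(Y,f,S')$.
\item[(L3)] For a finite partition of $Y$ into locally closed subsets $j_\alpha\colon Y_\alpha\to Y$,
\[
\oplus_{\underline n}^*\,\Theta_n=\boxtimes_\alpha\,j_\alpha^{(n_\alpha)*}\Theta_{n_\alpha},\qquad\oplus_{\underline n}^*\,\Sigma_n=\boxtimes_\alpha\,j_\alpha^{(n_\alpha)*}\Sigma_{n_\alpha}.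
\]
Hence $\oplus_{\underline n}^*\delta_n=0$ if $\mathcal{L}_{n_\alpha}(Y,f,Y_\alpha)$ holds for all $\alpha$, and $\delta_n=0$ if $\mathcal{L}_m(Y,f,Y_\alpha)$ holds for all $\alpha$ and all $m\le n$.
\item[(L4)] Let $p\colon Q\to Y$ be \'etale, $j\colon S\hookrightarrow Y$ locally closed, and $s\colon S\to Q$ a morphism with $ps=j$. Then $s$ is a locally closed immersion, and $\mathcal{L}_n(Y,f,S)$ is equivalent to $\mathcal{L}_n(Q,fp,s(S))$.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) We have $\Theta_0=\Phi_0(1_{\mathrm{pt}})=1=\Sigma_0$ and $\Theta_1=\Sigma_1$. Also $(f-c)^{(n)}=f^{(n)}-nc$, and $\Phi$ is unchanged by adding constants. (L2) Pull back along $\mathrm{Sym}^nS'\to\mathrm{Sym}^nS$.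

(L3) The second formula is Lemma~\ref{lem:sigma}(iii). For the first, let $D'\subseteq\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ be as in Lemma~\ref{lem:etale}(ii), and let $F=f^{(n)}\circ\oplus=\boxplus_\alpha f^{(n_\alpha)}$. Smooth pull-back along the \'etale map $\oplus|_{D'}$ and along the open immersion of $D'$, followed by multiplicativity, gives
\[
(\oplus|_{D'})^*\Theta_n=\Phi_{F|_{D'}}(1_{D'})=\Phi_F\big(\boxtimes_\alpha1_{\mathrm{Sym}^{n_\alpha}Y}\big)\big|_{D'}=\big(\boxtimes_\alpha\Theta_{n_\alpha}\big)\big|_{D'}.
\]
The map $\prod_\alpha j_\alpha^{(n_\alpha)}$ factors through $D'$ because the $Y_\alpha$ are disjoint; pull back along it. The last assertion follows from Lemma~\ref{lem:partition} for the maps $\oplus_{\underline n}$.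

(L4) The map $s$ is a section of the separated \'etale morphism $Q\times_YS\to S$, hence an open and closed immersion into $Q\times_YS$, which is locally closed in $Q$. Since $ps=j$ is injective, $s^{(n)}$ factors through the open set $D=D_n(p)$ of Lemma~\ref{lem:etale}(i). Smooth pull-back along $p^{(n)}|_D$ and along $D\subseteq\mathrm{Sym}^nQ$ shows that $\Theta_n(Y,f)$ and $\Theta_n(Q,fp)$ have the same pull-back to $D$, so $j^{(n)*}\Theta_n(Y,f)=s^{(n)*}\Theta_n(Q,fp)$. The case $n=1$ and Lemma~\ref{lem:sigma}(iii) give
\[
j^{(n)*}\Sigma_n(Y,f)=\sigma^n(j^*\Phi_f1_Y)=\sigma^n(s^*\Phi_{fp}1_Q)=s^{(n)*}\Sigma_n(Q,fp).\qedhere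
\]
\end{proof}

\section{Smooth functions}\label{sec:smooth}

If $f$ is smooth on a smooth $Y$, then $\Phi_f1_Y=0$ and so $\Sigma_n=0$ for $n\ge1$. The vanishing of $\Theta_n$ needs an argument, because $\mathrm{Sym}^nY$ is singular. \'Etale-locally, $f^{(n)}$ is a projection $Z'\times\mathbb{A}^1\to\mathbb{A}^1$. We cannot descend the vanishing from an \'etale cover, but we can descend \emph{smoothness of a function on a resolution}, provided the resolution respects the local product structure. Functorial resolutions do.

\begin{proposition}\label{prop:smooth}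
If $Y$ and $f\colon Y\to\mathbb{A}^1$ are smooth, then $\Phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=0$ for $n\ge1$. Hence $\delta_n(Y,f)=0$ for all $n$.
\end{proposition}

\begin{proof}
Let $\mathcal{T}$ be the class of pairs $(W,F)$, with $W$ reduced and $F\colon W\to\mathbb{A}^1$, such that every point of $W$ lies in the image of a \emph{chart}: a diagram of \'etale maps $W\xleftarrow{a}W_1\xrightarrow{b}Z'\times\mathbb{A}^1$ with $Z'$ reduced and $Fa=\mathrm{pr}_2\,b$.

\emph{Step 1: $(\mathrm{Sym}^nY,f^{(n)})\in\mathcal{T}$ for $n\ge1$.} Let $\xi=\sum_im_iy_i$ with the $y_i$ distinct. Since $df(y_i)\neq0$, there are open neighborhoods $O_i$ of $y_i$ and \'etale maps $q_i\colon O_i\to\mathbb{A}^{d_i}$ whose first coordinate is $f$. Let $W_1\subseteq\prod_i\mathrm{Sym}^{m_i}O_i$ be the open set of tuples $(\xi_i)$ with pairwise disjoint supports in $Y$ and with $\xi_i\in D_{m_i}(q_i)$. It contains $(m_iy_i)_i$. By Lemma~\ref{lem:etale}, applied to $O_i\subseteq Y$, to $\oplus$ and to $q_i$, the maps $W_1\to\mathrm{Sym}^nY$ and $W_1\to T=\prod_i\mathrm{Sym}^{m_i}\mathbb{A}^{d_i}$ are \'etale. The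 function $f^{(n)}$ corresponds to the sum $F_T$ of the first coordinates of all $n$ points. Translating all first coordinates by $s/n$ defines a $\mathbb{G}_a$-action on $T$ with $F_T(s\cdot x)=F_T(x)+s$. So $x\mapsto\big((-F_T(x))\cdot x,\,F_T(x)\big)$ is an isomorphism $T\cong F_T^{-1}(0)\times\mathbb{A}^1$, with inverse $(x,s)\mapsto s\cdot x$, that turns $F_T$ into $\mathrm{pr}_2$. As $T$ is reduced, so is $Z'=F_T^{-1}(0)$.

\emph{Step 2: if $(W,F)\in\mathcal{T}$, then $\Phi_F(1_W)=0$.} We use induction on $\dim W$, the case $W=\emptyset$ being trivial. Let $r\colon R(W)\to W$ be the functorial resolution. For a chart as above, functoriality for $a$, $b$ and the projection $Z'\times\mathbb{A}^1\to Z'$ gives isomorphisms over $W_1$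
\[
R(W)\times_WW_1\cong R(W_1)\cong\big(R(Z')\times\mathbb{A}^1\big)\times_{Z'\times\mathbb{A}^1}W_1 .
\]
So $R(W)\xleftarrow{}R(W_1)\to R(Z')\times\mathbb{A}^1$ is a chart for $(R(W),Fr)$, and these charts cover $R(W)$. The differential of $\mathrm{pr}_2$ on the smooth scheme $R(Z')\times\mathbb{A}^1$ vanishes nowhere, so the same holds for $Fr$; hence $\Phi_{Fr}(1_{R(W)})=\phi^{\mathrm{tot}}_{Fr}=0$.

\'Etale maps preserve regular and singular points, so $a^{-1}(W_{\mathrm{sing}})=(W_1)_{\mathrm{sing}}=b^{-1}(Z'_{\mathrm{sing}}\times\mathbb{A}^1)$. This is an equality of closed subschemes, since both preimages are \'etale over reduced schemes, hence reduced. So the chart restricts to a chart for $W_{\mathrm{sing}}$. Taking preimages in $R(W_1)$, the chart for $R(W)$ restricts to a chart for $r^{-1}(W_{\mathrm{sing}})_{\mathrm{red}}$, with $Z'$ replaced by the reduced preimage of $Z'_{\mathrm{sing}}$ in $R(Z')$. Thus both schemes belong to $\mathcal{T}$, and they have dimension $<\dim W$. In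
\[
1_W=r_!1_{R(W)}-[r^{-1}(W_{\mathrm{sing}})\to W]+[W_{\mathrm{sing}}\to W]
\]
all maps are proper, so $\Phi_F$ kills each term.

The last assertion follows from Lemma~\ref{lem:sigma}(i) and (L1).
\end{proof}

\section{The integral formula}\label{sec:integral}

We prove Theorem~\ref{thm:integral}. For any equivariant $v\colon V\to Z$, proper or not, let $u=\pi v$, $g=hv$ and
\[
\varepsilon(V)=\pi_!\Phi_h[V\to Z]-[V\xrightarrow{(u,g)}S\times\mathbb{A}^1]\in\mathrm{K}(S).
\]
Here $u$ is invariant and $g$ has weight $d$. The class $\varepsilon(V)$ is additive for invariant closed subschemes and their complements. We must show $\varepsilon(V)=0$ for $v$ proper.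

\subsection{Reduction to an identity for the nearby fiber}
Suppose first that $v$ is proper and $g=0$. Then $\Phi_h[V\to Z]=v_!\Phi_0(1_V)=[V\to Z]$ with the trivial action by Lemma~\ref{lem:Lambda}(iii), and $\varepsilon(V)=0$ by Lemma~\ref{lem:dictionary}(i).

In general we use induction on $\dim V$, with $V$ reduced. Let $r\colon R_0\to V$ be the functorial resolution, which is equivariant by Section~\ref{subsec:tools}. Then $\varepsilon(V)=\varepsilon(R_0)-\varepsilon(r^{-1}(V_{\mathrm{sing}}))+\varepsilon(V_{\mathrm{sing}})$. All three schemes are proper over $Z$, and the last two have smaller dimension. The components of $R_0$ are invariant, and those with $g\equiv0$ have been treated. For another component $R_0'$, let $R\to R_0'$ be the equivariant principalization of $(g)$. Then $\varepsilon(R_0')=\varepsilon(R)-\varepsilon(R\cap g^{-1}(0))+\varepsilon(R_0'\cap g^{-1}(0))$, and the last two terms vanish because $g=0$ there. So we may assume that $V=R$ is smooth and connected, $g\not\equiv0$, and $g^{-1}(0)=\sum_{i\in J}N_iE_i$ is SNC. The $E_i$ are invariant.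

The vector field $\theta$ generating the action satisfies $\theta(g)=d\cdot g$, so $g$ has no critical point off $g^{-1}(0)$; and $g$ is not constant, since it is nonzero of weight $d\ge1$. By \eqref{eq:noncritical}, $\phi_g^{\mathrm{tot}}=\phi_g=[g^{-1}(0)\hookrightarrow R]-\psi_g$, and $\psi_g$ can be computed on $R$ itself. Since $\pi_!\Phi_h[R\to Z]=u_!\phi_g^{\mathrm{tot}}$, Lemma~\ref{lem:dictionary}(ii) shows that $\varepsilon(R)=0$ is equivalent to
\begin{equation}\label{eq:nearby}
\sum_{\emptyset\ne K\subseteq J}(1-\mathbb{L})^{|K|-1}[\tilde E_K^\circ\to S]=[g^{-1}(1)\to S]\quad\text{in }\mathrm{K}^{\hat\mu}(S).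
\end{equation}
The left side lives over $g^{-1}(0)$ and the right side over its complement. What links them is the flow: every point of $R$ flows, as $t\to0$, to a fixed point, which lies in $g^{-1}(0)$. We partition $R$ according to the position of this limit. Each piece will be in bijection with an affine space over a set of fixed points, $g$ will be a monomial on it, and both sides of \eqref{eq:nearby} can be computed piece by piece.

\subsection{Limits and adapted charts}
Let $\xi\in R$. The orbit map of $v(\xi)$ extends to $\mathbb{A}^1\to Z$ by the hypothesis on $Z$. Since $v$ is proper, the valuative criterion extends the orbit map of $\xi$ to a morphism $\gamma_\xi\colon\mathbb{A}^1\to R$. Put $\lim\xi=\gamma_\xi(0)$. The maps $\tau\mapsto s\cdot\gamma_\xi(\tau)$ and $\tau\mapsto\gamma_\xi(s\tau)$ agree on $\mathbb{G}_m$, hence at $0$; so $\lim\xi$ lies in the closed set $R^0$ of fixed points and $\lim(s\xi)=\lim\xi$. The map $u\gamma_\xi$ is constant on $\mathbb{G}_m$, so $u(\xi)=u(\lim\xi)$. At a fixed point every function of nonzero weight vanishes; in particular $R^0\subseteq g^{-1}(0)=\bigsqcup_{I\ne\emptyset}E_I^\circ$.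

\begin{lemma}\label{lem:chart}
Let $p_0\in R^0\cap E_I^\circ$ and $m=\dim R$; identify $I$ with a subset of $\{1,\dots,m\}$. There are an invariant affine open $O\ni p_0$ and homogeneous functions $x_1,\dots,x_m\in\mathcal{O}(O)$, of weights $a_1,\dots,a_m\in\mathbb{Z}$, such that:
\begin{itemize}
\item[(a)] $O$ meets only the $E_i$ with $i\in I$, and $x_i$ generates the ideal of $E_i\cap O$ for $i\in I$;
\item[(b)] $q=(x_1,\dots,x_m)\colon O\to\mathbb{A}^m$ is \'etale;
\item[(c)] $g=w\prod_{i\in I}x_i^{N_i}$ with $w$ a unit of weight $0$; in particular $\sum_{i\in I}N_ia_i=d$.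
\end{itemize}
\end{lemma}

\begin{proof}
By Sumihiro's theorem $p_0$ has an invariant affine neighborhood $\mathrm{Spec}\,A$, and $A$ is a graded domain. It can be shrunk to avoid any closed invariant subset $B\not\ni p_0$: the ideal of $B$ is graded, so it contains a homogeneous $b$ with $b(p_0)\ne0$; this $b$ has weight $0$ because $p_0$ is fixed, and $\{b\ne0\}$ is an invariant affine neighborhood.

First avoid the components $E_j$ not passing through $p_0$. For $i\in I$, the ideal $\mathfrak{a}_i$ of $E_i$ is graded and locally principal, so $\mathfrak{a}_i/\mathfrak{m}_{p_0}\mathfrak{a}_i$ is one-dimensional and spanned by the image of a homogeneous $x_i\in\mathfrak{a}_i$. By Nakayama's lemma $x_i$ generates $\mathfrak{a}_i$ at $p_0$. The support of the graded module $\mathfrak{a}_i/(x_i)$ is closed and invariant; avoid it. This gives (a). By the SNC condition the $x_i$, $i\in I$, are linearly independent in $\mathfrak{m}_{p_0}/\mathfrak{m}_{p_0}^2$. The ideal $\mathfrak{m}_{p_0}$ is graded, so homogeneous elements complete them to a basis. Then $q$ is \'etale at $p_0$. It is equivariant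 for the action of weights $a_j$ on $\mathbb{A}^m$, so the locus where it is not \'etale is closed and invariant; avoid it. This gives (b). By (a), $g$ and $\prod x_i^{N_i}$ have the same divisor on $O$, so their quotient $w$ is a unit. In a graded domain a quotient of nonzero homogeneous elements is homogeneous, and $w(p_0)\neq0$ forces weight $0$.
\end{proof}

For each $I$, cover the quasi-compact set $R^0\cap E_I^\circ$ by finitely many such charts $O_1,\dots,O_k$ centered at its points, and cut it into the sets $(R^0\cap E_I^\circ\cap O_l)\setminus\bigcup_{l'<l}O_{l'}$. This gives a finite partition $R^0=\bigsqcup_\beta G_\beta$ into locally closed sets with $G_\beta\subseteq O_\beta\cap E_{I_\beta}^\circ$. Put $R_\beta=\{\xi\in R:\lim\xi\in G_\beta\}$, so that $R=\bigsqcup_\beta R_\beta$. Fix $\beta$ and write $O=\mathrm{Spec}\,A$, $I$, $G$ for $O_\beta$, $I_\beta$, $G_\beta$.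

\subsection{The pieces are affine spaces over the fixed points}
If $\lim\xi\in O$, then $t\xi\in O$ for some $t$, so $\xi\in O$. For $\xi\in O$ the orbit map is given by $A\to\Bbbk[t,t^{-1}]$, $b\mapsto\sum_at^ab_a(\xi)$, and it extends to $\mathbb{A}^1\to O$ if and only if all functions of negative weight vanish at $\xi$. So the points of $R$ with limit in $O$ form the closed subset $O^+=\mathrm{Spec}\,B$ of $O$, where $B=A/(A_{<0})$ is graded in degrees $\ge0$. We have $B_0=B/B_{>0}=A/(A_{\neq0})$, and the points of $\mathrm{Spec}\,B_0\subseteq O$ are the fixed points of $O$. The inclusion $B_0\hookrightarrow B$ gives a morphism $O^+\to\mathrm{Spec}\,B_0$, and on points it is $\xi\mapsto\lim\xi$, because $b(\gamma_\xi(0))=b_0(\xi)$ for $b\in B$. Therefore $R_\beta$, the preimage of $G$, is locally closed and invariant, and $\lim\colon R_\beta\to G$ is a morphism. For $\xi\in O^+$ and $b\in A$ homogeneous of weight $a$ we record: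
\begin{equation}\label{eq:values}
b(\xi)=0\ \text{ if }a<0,\qquad b(\xi)=b(\lim\xi)\ \text{ if }a=0 .
\end{equation}
Let $P=\{j:a_j>0\}$, and let $\mathbb{G}_m$ act on $G\times\mathbb{A}^P$ trivially on $G$ and with weights $a_j$ on $\mathbb{A}^P$.

\begin{lemma}\label{lem:cell}
The equivariant morphism $\lambda\colon R_\beta\to G\times\mathbb{A}^P$, $\xi\mapsto\big(\lim\xi,(x_j(\xi))_{j\in P}\big)$, is bijective on points.
\end{lemma}

\begin{proof}
Let $(p,y)\in G\times\mathbb{A}^P$. By \eqref{eq:values}, the image under $q$ of the orbit closure of a preimage of $(p,y)$ is prescribed: it must be the curve $\gamma\colon\mathbb{A}^1\to\mathbb{A}^m$ with components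
\[
\gamma_j(\tau)=\tau^{a_j}y_j\ \ (a_j>0),\qquad\gamma_j(\tau)=x_j(p)\ \ (a_j=0),\qquad\gamma_j(\tau)=0\ \ (a_j<0).
\]
We show that $\gamma$ has exactly one lift to $O$ through $p$. The map $\gamma$ is equivariant, and $\gamma(0)=q(p)$ because $x_j(p)=0$ when $a_j\neq0$. Let $\Gamma=\mathbb{A}^1\times_{\mathbb{A}^m}O$, which is \'etale over $\mathbb{A}^1$ and carries the action $t(\tau,\xi)=(t\tau,t\xi)$. Let $\Gamma^\circ$ be the connected component of $(0,p)$, an irreducible smooth invariant curve. Its image in $\mathbb{A}^1$ is open, so it has points over $\mathbb{G}_m$. The orbit of such a point maps bijectively onto $\mathbb{G}_m$. It is an infinite constructible subset of an irreducible curve, hence cofinite; any two such orbits meet, so there is exactly one. Thus $\Gamma^\circ\to\mathbb{A}^1$ is \'etale and bijective over $\mathbb{G}_m$, hence birational. Being also quasi-finite and separated with normal target, it is an open immersion by Zariski's main theorem, and it is surjective, so it is an isomorphism. Its inverse gives an equivariant $\tilde\gamma\colon\mathbb{A}^1\to O$ with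 $\tilde\gamma(0)=p$ and $q\tilde\gamma=\gamma$. The point $\xi=\tilde\gamma(1)$ satisfies $t\xi=\tilde\gamma(t)$, so $\lim\xi=p$ and $\lambda(\xi)=(p,y)$.

Conversely, let $\lambda(\xi')=(p,y)$. By \eqref{eq:values}, $q(\xi')=\gamma(1)$, so $q\gamma_{\xi'}=\gamma$ by equivariance and continuity. Then $\tau\mapsto(\tau,\gamma_{\xi'}(\tau))$ is a section of $\Gamma\to\mathbb{A}^1$ through $(0,p)$. Its image is connected, so it lies in $\Gamma^\circ$, and the section is the inverse of $\Gamma^\circ\cong\mathbb{A}^1$. Hence $\xi'=\tilde\gamma(1)$.
\end{proof}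

\subsection{Monomial hypersurfaces in tori}
Both sides of \eqref{eq:nearby} now lead to hypersurfaces of the following kind, with different exponents and different groups acting. The lemma shows that only the greatest common divisor of the exponents matters.

\begin{lemma}\label{lem:torus}
Let $G\to S$ be a morphism and $w\in\mathcal{O}(G)^*$. Let $M_1,\dots,M_r\ge1$ have greatest common divisor $M$, and let $b_j\in\mathbb{Z}$ with $D=\sum_jM_jb_j\ge1$. Let $\mu_D$ act on
\[
\Omega=\Big\{(p,y)\in G\times\mathbb{G}_m^r:\ w(p)\prod_jy_j^{M_j}=1\Big\}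
\]
by $y_j\mapsto\zeta^{b_j}y_j$, and let $\mu_M$ act on $\tilde G=\{(z,p):z^M=w(p)^{-1}\}$ through $z$. Then $[\Omega\to S]=(\mathbb{L}-1)^{r-1}[\tilde G\to S]$ in $\mathrm{K}^{\hat\mu}(S)$.
\end{lemma}

\begin{proof}
Complete the primitive vector $(M_j/M)_j$ to a basis of $\mathbb{Z}^r$. This gives monomial coordinates $z=\prod_jy_j^{M_j/M},y_2',\dots,y_r'$ on $\mathbb{G}_m^r$ in which the equation reads $w(p)z^M=1$. So $\Omega\cong\tilde G\times\mathbb{G}_m^{r-1}$. An element $\zeta\in\mu_D$ multiplies $z$ by $\zeta^{D/M}$, its image under the transition map $\mu_D\to\mu_M$; so the $\hat\mu$-action on $\tilde G$ is the stated one. It multiplies each $y_j'$ by a character. Writing one factor $\mathbb{G}_m$ at a time as $\mathbb{A}^1\setminus0$ and using the vector bundle relation, each factor contributes $\mathbb{L}-1$.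
\end{proof}

\subsection{The two contributions of a piece}
Put $I_+=I\cap P$ and $I_{\le0}=I\setminus P$. Since $\sum_{i\in I}N_ia_i=d>0$, the set $I_+$ is nonempty. For $i\in I_{\le0}$ the function $x_i$ vanishes on $R_\beta$: by \eqref{eq:values} this holds if $a_i<0$, and if $a_i=0$ then $x_i(\xi)=x_i(\lim\xi)=0$ as $\lim\xi\in E_i$. For $i\in I_+$, $x_i$ is a coordinate of $\lambda$. On $R_\beta$ we have $u(\xi)=u(\lim\xi)$ and $w(\xi)=w(\lim\xi)$, so $\lambda$ is a morphism over $S$ when $G\times\mathbb{A}^P$ maps to $S$ by $(p,y)\mapsto u(p)$. Let $\tilde G=\{(z,p):p\in G,\ z^{N_I}=w(p)^{-1}\}$ and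
\[
\Pi=\mathbb{L}^{|P\setminus I|}(\mathbb{L}-1)^{|I|-1}[\tilde G\to S].
\]

\emph{The right side of \eqref{eq:nearby}.} If $I_{\le0}\neq\emptyset$, then $g=0$ on $R_\beta$ and $g^{-1}(1)\cap R_\beta$ is empty. If $I_{\le0}=\emptyset$, then $\lambda$ maps $g^{-1}(1)\cap R_\beta$ bijectively and $\mu_d$-equivariantly onto $\Omega\times\mathbb{A}^{P\setminus I}$, where $\Omega=\{(p,y)\in G\times\mathbb{G}_m^I:w(p)\prod_{i\in I}y_i^{N_i}=1\}$ and $\zeta$ acts by $y_j\mapsto\zeta^{a_j}y_j$. By Lemma~\ref{lem:bijective}, the vector bundle relation and Lemma~\ref{lem:torus} (exponents $N_i$, $b_i=a_i$, $D=d$), the class of $g^{-1}(1)\cap R_\beta$ is $\Pi$.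

\emph{The left side of \eqref{eq:nearby}.} Let $\emptyset\neq K\subseteq J$. If $K\not\subseteq I$, then $E_K^\circ\cap O=\emptyset$. If $K\subseteq I$, then $E_K^\circ\cap O$ is the set where $x_i=0$ for $i\in K$ and $x_i\ne0$ for $i\in I\setminus K$, and it misses $R_\beta$ unless $I_{\le0}\subseteq K$. Let $I_{\le0}\subseteq K\subseteq I$. Then $I\setminus K\subseteq P$, and $\lambda$ maps $E_K^\circ\cap R_\beta$ bijectively onto the set where $y_i=0$ for $i\in K\cap P$ and $y_i\neq0$ for $i\in I\setminus K$, which is $G\times\mathbb{G}_m^{I\setminus K}\times\mathbb{A}^{P\setminus I}$. On $O$ write $g=w_K\,v_K^{N_K}$ with $v_K=\prod_{i\in K}x_i^{N_i/N_K}$ and $w_K=w\prod_{i\in I\setminus K}x_i^{N_i}$, a unit near $E_K^\circ\cap O$. So $\tilde E_K^\circ$ is given by $z^{N_K}w_K=1$ there, and by Lemma~\ref{lem:bijective} its part over $R_\beta$ has class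
\[
\mathbb{L}^{|P\setminus I|}\Big[\Big\{(p,z,y)\in G\times\mathbb{G}_m\times\mathbb{G}_m^{I\setminus K}:\ w(p)\,z^{N_K}\prod_{i\in I\setminus K}y_i^{N_i}=1\Big\}\to S\Big],
\]
with $\mu_{N_K}$ acting on $z$ only. Lemma~\ref{lem:torus} applies with exponents $N_K$ and $(N_i)_{i\in I\setminus K}$, whose greatest common divisor is $N_I$, with $b=(1,0,\dots,0)$ and $D=N_K$. The class equals $\mathbb{L}^{|P\setminus I|}(\mathbb{L}-1)^{|I\setminus K|}[\tilde G\to S]$. Since $(1-\mathbb{L})^{|K|-1}(\mathbb{L}-1)^{|I\setminus K|}=(-1)^{|K|-1}(\mathbb{L}-1)^{|I|-1}$, the contribution of $R_\beta$ to the left side of \eqref{eq:nearby} is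
\[
\Pi\cdot\sum_{K\neq\emptyset,\ I_{\le0}\subseteq K\subseteq I}(-1)^{|K|-1}.
\]
Recall that $\sum_{K'\subseteq I'}(-1)^{|K'|}=0$ for a nonempty finite set $I'$. If $I_{\le0}=\emptyset$, the sum runs over the nonempty subsets of $I$ and equals $1$. If $I_{\le0}\neq\emptyset$, then $K=I_{\le0}\sqcup K'$ with $K'\subseteq I_+$ arbitrary, and the sum is $0$ because $I_+\neq\emptyset$.

In both cases $R_\beta$ contributes equally to the two sides. Summing over $\beta$ gives \eqref{eq:nearby}, and Theorem~\ref{thm:integral} is proved. \hfill$\square$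

\begin{example}\label{ex:blowup}
Let $Z=\mathbb{A}^2$ with the scaling action, $h=xy$, $S=\mathrm{pt}$, and let $R$ be the blow-up of the origin. Then $g^{-1}(0)=2E_0+E_1+E_2$, where the exceptional curve $E_0$ is the fixed locus. In the chart $x=ab$, $y=a$ we have $g=a^2b$, with $a$ of weight $1$ and $b$ of weight $0$, $E_0=\{a=0\}$, $E_1=\{b=0\}$. For $G=E_0\cap E_1$ we get $I=\{0,1\}$, $I_{\le0}=\{1\}$, and the piece is the line $E_1$. It misses $g^{-1}(1)$, and on the left side the terms $K=\{1\}$ and $K=\{0,1\}$ give $(\mathbb{L}-1)+(1-\mathbb{L})=0$. The point $E_0\cap E_2$ is symmetric. For $G=E_0^\circ=\{a=0,\,b\ne0\}$ we have $w=b$ and the piece is $\{b\neq0\}$. The left side gives $\tilde E_0^\circ=\{z^2b=1\}$ and the right side gives $\{a^2b=1\}$, with $\mu_2$ acting on $z$ and $a$ respectively.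
\end{example}

\begin{remark}\label{rem:hypotheses}
The extension of the action to $\mathbb{A}^1\times Z$ and the properness of $v$ give the existence of limits in $R$; properness is also used to compute $\Phi_h[V\to Z]$ on $V$. The condition $d\ge1$ places the fixed points in $g^{-1}(0)$, excludes critical points elsewhere, and gives $I_+\neq\emptyset$. Section~\ref{subsec:nonproper} shows that properness can be removed afterwards, while the extension hypothesis cannot.
\end{remark}

\section{The monomial model}\label{sec:model}

We carry out the three steps of Section~\ref{sec:example} for a monomial function with a unit as coefficient.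

\begin{proposition}\label{prop:model}
Let $S$ be smooth, $I$ a nonempty finite set, $N_i\ge1$ for $i\in I$, and $w_0\in\mathcal{O}(S)^*$. Put $C=S\times\mathbb{A}^I$ and $\hat f=w_0\prod_{i\in I}x_i^{N_i}$. Then $\mathcal{L}_n(C,\hat f,S\times0)$ holds for all $n$.
\end{proposition}

\begin{proof}
We use induction on $|I|$, for all $S$ and $w_0$ at once, and then on $n$. The cases $n\le1$ hold by (L1). Let $d=\sum_iN_i$, let $\iota\colon S=S\times0\to C$ be the zero section, $\pi\colon C\to S$ the projection, and $\delta_n=\delta_n(C,\hat f)$.

\emph{Step 1: $\delta_n$ is supported on $\mathrm{Sym}^n(S\times0)$.} Partition $C=\bigsqcup_{I'\subseteq I}S_{I'}$, where $S_{I'}$ is the set with $x_i=0$ for $i\in I'$ and $x_i\ne0$ for $i\notin I'$. Thus $S_I=S\times0$.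
\begin{itemize}
\item The set $S_\emptyset$ is open, and $\hat f$ is smooth on it, because $\sum_ix_i\partial_i\hat f=d\hat f$ vanishes nowhere on $S_\emptyset$. By Proposition~\ref{prop:smooth} and (L4) for the open immersion $S_\emptyset\subseteq C$, the statement $\mathcal{L}_m(C,\hat f,S_\emptyset)$ holds for all $m$.
\item For $\emptyset\neq I'\subsetneq I$, the open subset $(S\times\mathbb{G}_m^{I\setminus I'})\times\mathbb{A}^{I'}$ of $C$ is again a model, with unit $w_0\prod_{i\notin I'}x_i^{N_i}$ and zero section $S_{I'}$. By induction on $|I|$ and (L4), $\mathcal{L}_m(C,\hat f,S_{I'})$ holds for all $m$.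
\item The statement $\mathcal{L}_m(C,\hat f,S_I)$ holds for $m<n$ by induction on $n$.
\end{itemize}
By (L3), $\oplus_{\underline n}^*\delta_n=0$ for every $\underline n=(n_{I'})$ with $n_I<n$. The remaining tuple has $n_I=n$ and $\oplus_{\underline n}=\iota^{(n)}$. Lemma~\ref{lem:partition} gives $\delta_n=\iota^{(n)}_!\iota^{(n)*}\delta_n$.

\emph{Step 2: restriction equals push-forward.} Since $\pi^{(n)}\iota^{(n)}=\mathrm{id}$, applying $\pi^{(n)}_!$ gives $\iota^{(n)*}\delta_n=\pi^{(n)}_!\delta_n$.

\emph{Step 3: the push-forward vanishes.} Scaling on $\mathbb{A}^I$ is a $\mathbb{G}_m$-action on $C$ that extends to $\mathbb{A}^1\times C\to C$. The induced morphism $\mathbb{A}^1\times\mathrm{Sym}^nC\to\mathrm{Sym}^nC$ extends the induced action on $\mathrm{Sym}^nC$. The maps $\pi$ and $\pi^{(n)}$ are invariant, and $\hat f$ and $\hat f^{(n)}$ have weight $d\ge1$. We apply, in this order, Theorem~\ref{thm:integral} to $V=Z=\mathrm{Sym}^nC$, the definition \eqref{eq:sigma-mon}, Theorem~\ref{thm:integral} to $V=Z=C$, and Lemma~\ref{lem:sigma}(ii):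
\begin{align*}
\pi^{(n)}_!\Theta_n&=\big[\mathrm{Sym}^nC\xrightarrow{(\pi^{(n)},\hat f^{(n)})}\mathrm{Sym}^nS\times\mathbb{A}^1\big]=\sigma^n\big[C\xrightarrow{(\pi,\hat f)}S\times\mathbb{A}^1\big]\\
&=\sigma^n(\pi_!\Phi_{\hat f}1_C)=\pi^{(n)}_!\Sigma_n .
\end{align*}
Hence $\iota^{(n)*}\delta_n=\pi^{(n)}_!\delta_n=0$.
\end{proof}

\section{\'Etale normal form and the proof of Theorem~\ref{thm:main}}\label{sec:end}

Near a point of a stratum $E_I^\circ$ the function is $w\prod x_i^{N_i}$ with a unit $w$ that depends on all coordinates. To reach the model we need a unit pulled back from the stratum. Extracting a root of $w$ itself would require a cover of the stratum without a section, which (L4) does not allow. Instead we extract a root of the ratio $w/w|_{E_I^\circ}$, which equals $1$ along the stratum and therefore has a distinguished root there. To make sense of the ratio we first pass to an \'etale neighborhood that retracts onto the stratum.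

\begin{lemma}\label{lem:normalform}
Let $Y$ be smooth, $f^{-1}(0)=\sum N_iE_i$ an SNC divisor, and $y_0\in E_I^\circ$ with $I\neq\emptyset$. There are an affine open neighborhood $S$ of $y_0$ in $E_I^\circ$, a unit $w_0\in\mathcal{O}(S)^*$, \'etale maps $Y\xleftarrow{p_1}Q\xrightarrow{p_2}S\times\mathbb{A}^I$ and a morphism $s\colon S\to Q$ such that $fp_1=\hat fp_2$ for $\hat f=w_0\prod_{i\in I}x_i^{N_i}$, the map $p_1s$ is the inclusion, and $p_2s$ is the zero section.
\end{lemma}

\begin{proof}
Choose an affine open $O\ni y_0$ meeting only the $E_i$ with $i\in I$, on which $E_i$ has an equation $x_i$ and $f=w\prod_{i\in I}x_i^{N_i}$ with $w$ a unit. By the SNC condition the differentials $dx_i$ are independent at $y_0$; choose $\eta=(\eta_1,\dots,\eta_e)$ in $\mathcal{O}(O)$ whose differentials complete them to a basis of the cotangent space. After shrinking $O$, the map $(\eta,x)\colon O\to\mathbb{A}^e\times\mathbb{A}^I$ is \'etale. Put $S=(\eta,x)^{-1}(\mathbb{A}^e\times0)=E_I^\circ\cap O$ and $w_0=w|_S$. By base change $\eta|_S\colon S\to\mathbb{A}^e$ is \'etale, so $S$ is smooth.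

Let $Q_1=O\times_{\mathbb{A}^e}S$, with points $(o,s')$ such that $\eta(o)=\eta(s')$. It is \'etale over $O$, as a base change of $\eta|_S$. It is also \'etale over $S\times\mathbb{A}^I$ via $(o,s')\mapsto(s',x(o))$, as the base change of $(\eta,x)$ along $\eta|_S\times\mathrm{id}$. The unit $\rho(o,s')=w(o)/w_0(s')$ equals $1$ on the diagonal copy of $S$. Fix $i_0\in I$ and let $Q_2=\{(o,s',\zeta):\zeta^{N_{i_0}}=\rho(o,s')\}$, which is finite \'etale over $Q_1$ and affine. Define
\[
s(y)=(y,y,1),\qquad p_2(o,s',\zeta)=\big(s';\,(x_i(o))_{i\neq i_0},\,\zeta x_{i_0}(o)\big).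
\]
Then $\hat fp_2=w_0(s')\,\rho(o,s')\prod_ix_i(o)^{N_i}=f(o)$, and $p_2s$ is the zero section. Along $s(S)$ we have $x_{i_0}=0$ and $\zeta=1$, so $d(\zeta x_{i_0})=\zeta\,dx_{i_0}+x_{i_0}\,d\zeta=dx_{i_0}$. Thus at points of $s(S)$ the map $p_2$ has the same value and the same differential as the \'etale map $Q_2\to Q_1\to S\times\mathbb{A}^I$. Source and target are smooth, so $p_2$ is \'etale at these points. Let $Q\supseteq s(S)$ be the open subset of $Q_2$ where $p_2$ is \'etale, and let $p_1$ be the composite $Q\to O\subseteq Y$.
\end{proof}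

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:snc} it suffices to show $\delta_n(Y,f)=0$ for all $n$ when $(Y,f)$ satisfies (SNC). Let $Y^\flat=f^{-1}(\mathbb{A}^1\setminus\Delta)$. By Proposition~\ref{prop:smooth} and (L4) for the open immersion $Y^\flat\subseteq Y$, the statement $\mathcal{L}_n(Y,f,Y^\flat)$ holds for all $n$. Let $c\in\Delta$ and let $E_I^\circ$ be a stratum of $f^{-1}(c)$. Cover $E_I^\circ$ by finitely many open sets $S_1,\dots,S_k$ as in Lemma~\ref{lem:normalform} applied to $f-c$. For each such $S$, (L4) for $p_1$ and for $p_2$ gives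
\[
\mathcal{L}_n(Y,f-c,S)\iff\mathcal{L}_n\big(Q,(f-c)p_1,s(S)\big)=\mathcal{L}_n\big(Q,\hat fp_2,s(S)\big)\iff\mathcal{L}_n(S\times\mathbb{A}^I,\hat f,S\times0),
\]
and the last statement is Proposition~\ref{prop:model}. By (L1), $\mathcal{L}_n(Y,f,S)$ holds for all $n$, and by (L2) so does $\mathcal{L}_n(Y,f,S_l')$ for $S_l'=S_l\setminus\bigcup_{l'<l}S_{l'}$. The sets $S_l'$, for all $c$ and $I$, form together with $Y^\flat$ a finite partition of $Y$ into locally closed subsets. By (L3), $\delta_n(Y,f)=0$ for all $n$.
\end{proof}

\section{Complements}\label{sec:complements}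

The results of this section are not used above.

\subsection{The integral formula without properness}\label{subsec:nonproper}

\begin{proposition}\label{prop:nonproper}
The formula of Theorem~\ref{thm:integral} holds for every equivariant morphism $v\colon V\to Z$ from a quasi-projective $\mathbb{G}_m$-scheme.
\end{proposition}

\begin{proof}
We show $\varepsilon(V)=0$ in the notation of Section~\ref{sec:integral}. Every nonempty reduced $\mathbb{G}_m$-scheme has a nonempty invariant affine open subset, by Sumihiro's theorem applied to a component of the normal locus. By additivity and Noetherian induction we may take $V$ affine. Finitely many homogeneous generators of $\mathcal{O}(V)$ embed $V$ equivariantly as a closed subscheme of a finite-dimensional representation $W$, which is an invariant open subset of $\mathbb{P}(W\oplus\Bbbk)$. Via the graph of $v$, the scheme $V$ is closed in $W\times Z$. Let $\bar V$ be its closure in $\mathbb{P}(W\oplus\Bbbk)\times Z$. Then $V=\bar V\cap(W\times Z)$ is open in $\bar V$, and $\bar V$ and $\bar V\setminus V$ are proper and equivariant over $Z$.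 So $\varepsilon(V)=\varepsilon(\bar V)-\varepsilon(\bar V\setminus V)=0$ by Theorem~\ref{thm:integral}.
\end{proof}

The hypothesis that the action extends to $\mathbb{A}^1\times Z$ cannot be dropped. Let $Z=\mathbb{G}_m$ act on itself, let $h$ be the inclusion $\mathbb{G}_m\subset\mathbb{A}^1$, and $S=\mathrm{pt}$. Then $\Phi_h(1_Z)=0$ because $h$ is smooth, while $[\mathbb{G}_m\to\mathbb{A}^1]=-1$ by (M1) and (M4). This is nonzero: the compactly supported Euler characteristic respects the relations of $\mathrm{K}^{\hat\mu}(\mathrm{pt})$ and sends $1$ to $1$.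

\subsection{Monoids}

\begin{proposition}\label{prop:monoid}
Let $(X,m,0)$ be a commutative monoid scheme with $m\colon X\times X\to X$ finite, and let $f$ be additive: $f\circ m=f\boxplus f$ and $f(0)=0$. Let $m_n\colon\mathrm{Sym}^nX\to X$ be the induced finite maps. With the products $m_!(\cdot\boxtimes\cdot)$ and the operations $m_{n!}\sigma^n$, the map $\Phi_f\colon\mathrm{K}_0(X)\to\mathrm{K}^{\hat\mu}(X)$ is a ring homomorphism commuting with these operations.
\end{proposition}

\begin{proof}
By proper push-forward and multiplicativity, $\Phi_fm_!(a\boxtimes b)=m_!\Phi_{f\boxplus f}(a\boxtimes b)=m_!(\Phi_fa\boxtimes\Phi_fb)$. The unit is the push-forward of $1$ along the closed immersion $0\colon\mathrm{pt}\to X$, and $\Phi_f0_!1=0_!\Phi_0(1)=0_!1$. Additivity gives $fm_n=f^{(n)}$, so $\Phi_fm_{n!}\sigma^na=m_{n!}\Phi_{f^{(n)}}\sigma^na=m_{n!}\sigma^n\Phi_fa$ by Theorem~\ref{thm:main}.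
\end{proof}

\subsection{Inverting the class of the affine line}

\begin{proposition}\label{prop:L}
In both theories $\sigma^n(\mathbb{L}b)=\mathbb{L}^n\sigma^n(b)$. Hence $\sigma^n(\mathbb{L}^{-k}b):=\mathbb{L}^{-kn}\sigma^n(b)$ is well defined on the localizations at $\mathbb{L}$, and $\Phi[\mathbb{L}^{-1}]$ commutes with these operations.
\end{proposition}

\begin{proof}
Let $b$ be the class of a generator $Y$; then $\mathbb{L}b$ is the class of $Y\times\mathbb{A}^1$. For a partition $n=m_1+\dots+m_r$ let $F\subseteq Y^r$ be the open set of tuples of distinct points and let $H\subseteq S_r$ be the group of permutations preserving the $m_i$. It acts freely on $F$. The maps $F/H\to\mathrm{Sym}^nY$, $(y_i)\mapsto\sum m_iy_i$, for all partitions of $n$, are together bijective on points. A cycle on $Y\times\mathbb{A}^1$ lying over $\sum m_iy_i$ is given by a cycle of degree $m_i$ on $\{y_i\}\times\mathbb{A}^1$ for each $i$. So the maps $\big(F\times\prod_i\mathrm{Sym}^{m_i}\mathbb{A}^1\big)/H\to\mathrm{Sym}^n(Y\times\mathbb{A}^1)$ are together bijective on points as well. Elementary symmetric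 functions identify $\mathrm{Sym}^{m_i}\mathbb{A}^1$ with $\mathbb{A}^{m_i}$, and $H$ acts on $\prod_i\mathbb{A}^{m_i}=\mathbb{A}^n$ linearly, by permuting factors. By descent along the finite \'etale Galois cover $F\to F/H$, the quotient $(F\times\mathbb{A}^n)/H$ is a vector bundle of rank $n$ on $F/H$, and an action on $Y$ induces an action on it that is linear over the action on $F/H$. Its class is $\mathbb{L}^n[F/H]$: in the source theory because vector bundles are Zariski-locally trivial, in the target theory by (M2). Lemma~\ref{lem:bijective} gives $\sigma^n(\mathbb{L}b)=\mathbb{L}^n\sigma^n(b)$ for generators. The map $(b_n)_n\mapsto(\mathbb{L}^nb_n)_n$ is a ring endomorphism of $\mathcal{R}(X)$, so both sides define homomorphisms $\mathrm{K}(X)\to\mathcal{R}(X)^\times$, and the formula holds for all $b$.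

If $\mathbb{L}^{-k}b=\mathbb{L}^{-k'}b'$ in the localization, then $\mathbb{L}^{N+k'}b=\mathbb{L}^{N+k}b'$ for some $N$. Applying $\sigma^n$ gives $\mathbb{L}^{n(N+k')}\sigma^nb=\mathbb{L}^{n(N+k)}\sigma^nb'$, so $\mathbb{L}^{-kn}\sigma^nb=\mathbb{L}^{-k'n}\sigma^nb'$. Finally, $\Phi_f(\mathbb{L}a)=\Phi_0[\mathbb{A}^1\to\mathrm{pt}]\boxtimes\Phi_fa=\mathbb{L}\,\Phi_fa$ by multiplicativity and Lemma~\ref{lem:Lambda}(iii). So $\Phi$ extends to the localizations, and Theorem~\ref{thm:main} gives
\[
\Phi_{f^{(n)}}\sigma^n(\mathbb{L}^{-k}a)=\mathbb{L}^{-kn}\sigma^n\Phi_fa=\sigma^n\Phi_f(\mathbb{L}^{-k}a).\qedhere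
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{DM}
Ben Davison, Sven Meinhardt, \emph{Donaldson-Thomas theory for categories of homological dimension one with potential}, arXiv:1512.08898 (2015).

\bibitem{Kollar}
Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\end{thebibliography}
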